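\title{A field with property (P) but without property (R)}

\begin{abstract}
A field $F$ has property (P) if no polynomial over $F$ of degree at least $2$ maps an infinite subset of $F$ onto itself, and property (R) if the same holds for rational functions. We show that (P) does not imply (R). The example is the union of the fields $\mathbb{Q}(x_m)$, where $x_0$ is transcendental and $x_m=(x_{m+1}^2+2x_{m+1})/(2x_{m+1}+1)$. More generally, let $f$ be a rational function over a number field that reduces to $x^{p^s}$ at a prime above $p$. The field generated by a backward orbit of a transcendental point under $f$ never has (R), and all of its finite extensions have (P) exactly when $f$ has no exceptional point. The proof plays two facts against each other at a place where a coefficient of the polynomial has a pole: the product formula spreads Galois conjugates over a tree of discs, while ramification above $p$ keeps a fixed proportion of them in one orbit of the local Galois group.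
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The two properties}
The following definitions are due to Narkiewicz and Liardet. A field $F$ has \emph{property (P)} if there is no infinite subset $X\subseteq F$ with $g(X)=X$ for a polynomial $g\in F[x]$ of degree at least $2$. It has \emph{property (R)} if there is no infinite subset $X\subseteq F$ with $g(X)=X$ for a rational function $g\in F(x)$ of degree at least $2$. Here no element of $X$ may be a pole of $g$, and the degree of $g=g_1/g_2$, with $g_1,g_2\in F[x]$ coprime, is $\max(\deg g_1,\deg g_2)$. A polynomial is a rational function without poles in $F$, so (R) implies (P). The problem, which we take from \cite{Pottmeyer}, is to decide whether the two properties are equivalent, that is, whether (P) implies (R).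

The equation $g(X)=X$ says that $X$ is forward invariant and that every $y_0\in X$ starts a \emph{backward path} $y_0,y_1,y_2,\dots$ in $X$, that is, a sequence with $g(y_{i+1})=y_i$. So the properties measure how far one can keep solving the equations $g(y)=y_i$ without leaving the field. Degree $1$ is excluded because of $g=x+1$ and $X=\mathbb{Z}$. An algebraically closed field fails (P), with $X=F$ and $g=x^2$. So does every field with infinitely many roots of unity: either those of odd order are infinite in number, and squaring permutes them, or those of $2$-power order are, and cubing permutes them. We shall use the following observation several times.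

\begin{lemma}\label{lem:path}
Let $\varphi$ be a map from a set to itself and let $\varphi(y_{i+1})=y_i$ for all $i\ge0$. If $y_0$ is not periodic, then the $y_i$ are distinct.
\end{lemma}

\begin{proof}
If $y_i=y_j$ with $i<j$, applying $\varphi^i$ gives $y_0=y_{j-i}$, and so $\varphi^{j-i}(y_0)=y_0$.
\end{proof}

The basic positive case is that of number fields, which have (P) (Narkiewicz). The proof by heights works for rational functions without change, and we need the statement at the end of our argument.

\begin{lemma}\label{lem:numberfield}
Every number field $F$ has property (R), and hence property (P).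
\end{lemma}

\begin{proof}
Let $h$ be the absolute logarithmic Weil height. We use two standard facts: for $g\in F(x)$ of degree $\ell\ge2$ there is a constant $C$ with $|h(g(z))-\ell h(z)|\le C$ for all $z\in\mathbb{P}^1(F)$, and $F$ has only finitely many elements of height below any given bound (Northcott's theorem). Let $g(X)=X$ and let $H$ be the finite set of $z\in F$ with $h(z)\le C/(\ell-1)+1$. Along a backward path $(y_i)$ in $X$ we have $h(y_{i+1})\le (h(y_i)+C)/\ell$, that is,
\[
h(y_{i+1})-\frac{C}{\ell-1}\le\frac1\ell\Bigl(h(y_i)-\frac{C}{\ell-1}\Bigr).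
\]
Hence $y_i\in H$ for all large $i$. The path repeats a value, so $y_0$ is periodic by Lemma~\ref{lem:path}. Thus every $y\in X$ is periodic. The path that runs backward along the cycle of $y$ lies in $X$ and returns to $y$ infinitely often, so $y\in H$. Hence $X\subseteq H$ is finite.
\end{proof}

This argument does not see whether $g$ is a polynomial, and it suggests the guess that (P) and (R) are equivalent. The guess is wrong.

\subsection*{Results}
To destroy (R) as cheaply as possible, fix one rational function $f$ and adjoin one backward path of a transcendental point. Let $k$ be a number field, let $f\in k(x)$ have degree $d\ge2$, and let $x_0$ be transcendental over $k$. In an algebraic closure of $k(x_0)$ choose $x_1,x_2,\dots$ with $f(x_{m+1})=x_m$, and put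
\[
K_m=k(x_m),\qquad K_f=\bigcup_{m\ge0}K_m .
\]

\begin{theorem}\label{thm:main}
Let $k=\mathbb{Q}$ and $f=\dfrac{x^2+2x}{2x+1}$. The field $K_f$, and each of its finite extensions, has property (P) but not property (R). In particular, (P) and (R) are not equivalent.
\end{theorem}

If $f$ is a polynomial, then $K_f$ fails (P) for the same reason that it fails (R), so $f$ must not be a polynomial in disguise. The notion that detects this is the following. A point $c\in\mathbb{P}^1(\bar k)$ is \emph{exceptional} for $f$ if its backward orbit $\bigcup_{n\ge0}f^{-n}(c)$ is finite; for a polynomial, $\infty$ is exceptional. For a prime $\mathfrak p$ of $k$ let $\mathcal{O}_{(\mathfrak p)}\subseteq k$ be the local ring at $\mathfrak p$.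

\begin{theorem}\label{thm:general}
Let $p$ be a prime, $d=p^s\ge2$, and let $\mathfrak p\mid p$ be a prime of the number field $k$. Let $f=P/Q\in k(x)$ have degree $d$, where $P,Q\in\mathcal{O}_{(\mathfrak p)}[x]$ have degree at most $d$ and
\[
P\equiv x^d,\qquad Q\equiv 1\pmod{\mathfrak p}.
\]
Then no extension field of $K_f$ has (R), and the following are equivalent:
\begin{enumerate}
\item[(1)] $f$ has no exceptional point in $\mathbb{P}^1(\bar k)$;
\item[(2)] every finite extension of $K_f$ has (P).
\end{enumerate}
For every prime power $d=p^s\ge2$, condition (1) holds for $k=\mathbb{Q}$ and $f_d=\dfrac{x^d+px}{px+1}$.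
\end{theorem}

Theorem~\ref{thm:main} is the case $f=f_2$.

\subsection*{The method}
The field $K_f$ carries a natural height: for $z=\varphi(x_m)$ with $\varphi\in k(x)$ put $h(z)=d^{-m}\deg\varphi$, which does not depend on $m$ because $\deg(\varphi\circ f)=d\deg\varphi$. But $h(x_m)=d^{-m}$ tends to $0$, so finiteness of Northcott type fails, as it must in a field without (R). The proof of (P) has to use what is special about polynomials. After a change of coordinate the polynomial $G$ is monic, with coefficients in a function field $M$, and the invariant set $Y$ lies in a tower over $M$. At every place $v$ of $M$ a monic polynomial of degree $\ell$ satisfies $|G(z)|_v=|z|_v^\ell$ outside a disc. At a place where the coefficients of $G$ are integral, this forces the elements of $Y$ to be integral. At a place where a coefficient has a pole, it confines them to a tree of discs, and there the two facts named in the abstract collide. So there is no such place, $G$ and $Y$ are defined over a number field, and Lemma~\ref{lem:numberfield} ends the proof.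

Sections~\ref{sec:tower} and~\ref{sec:reduction} reduce the theorems to two propositions. Section~\ref{sec:places} recalls the facts about places that we use, and Section~\ref{sec:model} carries out the collision by hand for one quadratic polynomial. Sections~\ref{sec:tree}--\ref{sec:propA} prove the first proposition and Section~\ref{sec:propB} the second.

\section{The tower and exceptional points}\label{sec:tower}

In Sections~\ref{sec:tower}--\ref{sec:propA}, $f\in k(x)$ is any rational function of degree $d\ge2$ over a number field $k$, unless more is said. Since $x_m=f(x_{m+1})$, each $x_m$ is transcendental over $k$ and $K_m\subseteq K_{m+1}$. The standard formula $[k(x):k(f(x))]=\deg f$ gives $[K_{m+1}:K_m]=d$.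

\begin{proposition}\label{prop:nonR}
Put $x_{-j}=f^j(x_0)$ for $j\ge1$. The set $X=\{x_m:m\in\mathbb{Z}\}\subseteq K_f$ is infinite, contains no pole of $f$, and satisfies $f(X)=X$. Hence no field containing $K_f$ has (R).
\end{proposition}

\begin{proof}
All $x_m$ are transcendental over $k$, so none is a pole of $f$. For $m<n$ the element $x_m=f^{n-m}(x_n)$ is a rational function of degree $d^{n-m}\ge2$ in the transcendental element $x_n$, so $x_m\ne x_n$. Finally $f(x_{m+1})=x_m$ for all $m\in\mathbb{Z}$.
\end{proof}

For $b\in\mathbb{P}^1(\bar k)$ let $e_f(b)$ be the ramification index of $f$ at $b$, the multiplicity of $b$ as a solution of $f(x)=f(b)$ in local coordinates. For each $c$ the numbers $e_f(b)$ with $b\in f^{-1}(c)$ add up to $d$. The point $b$ is \emph{critical} if $e_f(b)>1$ and \emph{totally ramified} if $e_f(b)=d$, that is, if $f^{-1}(f(b))=\{b\}$. In characteristic $0$ there are finitely many critical points, since apart from $\infty$ and the poles of $f$ they are the zeros of $f'\neq0$.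

\begin{lemma}\label{lem:exc}
If $O=\bigcup_{n\ge0}f^{-n}(c)$ is finite, then $f$ permutes $O$, $f^{-1}(O)=O$, and every point of $O$ is totally ramified.
\end{lemma}

\begin{proof}
We have $f^{-1}(O)\subseteq O$. The fibers of $f$ over the points of $O$ are $|O|$ disjoint nonempty subsets of $O$. So each is a single point and their union is $O$.
\end{proof}

\begin{proposition}\label{prop:excfails}
If $\varepsilon$ is exceptional for $f$, then the finite extension $K_f(\varepsilon)$ of $K_f$ does not have (P). (For $\varepsilon=\infty$ this field is $K_f$.)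
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:exc}, $f$ permutes the backward orbit of $\varepsilon$ and each of its points has exactly one preimage. So $f^{-N}(\varepsilon)=\{\varepsilon\}$ for some $N\ge1$. Let $\tau$ be a M\"obius transformation over $k(\varepsilon)$ with $\tau(\varepsilon)=\infty$. Then $\tau f^N\tau^{-1}$ fixes $\infty$ and has no other pole, so it is a polynomial over $k(\varepsilon)$, of degree $d^N\ge2$. It sends $\tau(x_m)$ to $\tau(x_{m-N})$, so it maps the infinite set $\{\tau(x_m):m\in\mathbb{Z}\}$ onto itself. These values are finite because $x_m$ is transcendental and so differs from $\varepsilon$.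
\end{proof}

The iterate is needed: $f=x^{-d}$ exchanges the exceptional points $0$ and $\infty$, and $f^2=x^{d^2}$. The next lemma records what the absence of exceptional points gives.

\begin{lemma}\label{lem:backward}
Suppose $f$ has no exceptional point, and let $b_0\in\mathbb{P}^1(\bar k)$.
\begin{enumerate}
\item[(a)] If $b_0$ is periodic, its backward orbit contains a nonperiodic point.
\item[(b)] There is a backward path $b_0,b_1,\dots$ for $f$ in which $b_j$ is critical for only finitely many indices $j$.
\end{enumerate}
\end{lemma}

\begin{proof}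
(a) Let $Z$ be the cycle of $b_0$. If $f^{-1}(Z)\subseteq Z$, the backward orbit of $b_0$ lies in $Z$ and $b_0$ is exceptional. So some $z\in Z$ has a preimage $z'\notin Z$. If $z'$ were periodic it would lie in the forward orbit of $f(z')=z$, which is $Z$. So $z'$ is not periodic, and it lies in the backward orbit of $b_0$ because $z$ does.

(b) By (a) we can go back from $b_0$ to a nonperiodic point in finitely many steps, possibly zero. By Lemma~\ref{lem:path} any backward path from that point has distinct entries, so it meets each of the finitely many critical points at most once.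
\end{proof}

\section{Large Galois orbits and the reduction of the theorems}\label{sec:reduction}

For $c\in\mathbb{P}^1(\bar k)$ let $k(c)$ be its field of definition, with $k(\infty)=k$. If $f^m(b)=c$ then $k(c)\subseteq k(b)$. The set $f^{-m}(c)$ has $d^m$ points counted with multiplicity and is stable under $\operatorname{Gal}(\bar k/k(c))$; the orbit of $b$ has $[k(b):k(c)]$ points. The arithmetic input of the proof is that one orbit contains a fixed proportion of all preimages.

\begin{definition}\label{def:large}
The function $f$ has \emph{large orbits} over $k$ if for every $c\in\mathbb{P}^1(\bar k)$ there is $\delta_c>0$ such that for all $m\ge0$ some $b\in f^{-m}(c)$ satisfies $[k(b):k(c)]\ge\delta_c d^m$.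
\end{definition}

If $f$ has large orbits, then $|f^{-m}(c)|\ge\delta_cd^m$ is unbounded for every $c$, so $f$ has no exceptional point.

\begin{proposition}\label{prop:A}
If $f$ has large orbits over $k$, then every finite extension of $K_f$ has (P).
\end{proposition}

\begin{proposition}\label{prop:B}
Let $f$ be as in Theorem~\ref{thm:general}. If $f$ has no exceptional point, then $f$ has large orbits over $k$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general} from the propositions]
The statement about (R) is Proposition~\ref{prop:nonR}. In Theorem~\ref{thm:general}, (1) implies (2) by Propositions~\ref{prop:B} and~\ref{prop:A}, and (2) implies (1) by Proposition~\ref{prop:excfails}. It remains to treat $f_d=(x^d+px)/(px+1)$ over $\mathbb{Q}$; Theorem~\ref{thm:main} is then the case $d=p=2$.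

The numerator of $f_d$ takes the value $(-1/p)^d-1\ne0$ at $-1/p$, so $f_d$ has degree $d$, and $x^d+px\equiv x^d$, $px+1\equiv1\pmod p$. Thus $f_d$ satisfies the hypotheses of Theorem~\ref{thm:general}. By Lemma~\ref{lem:exc}, an exceptional point produces a nonempty set $O$ of totally ramified points with $f_d(O)=O$. The fiber $f_d^{-1}(\infty)=\{\infty,-1/p\}$ has two elements, so a totally ramified point $\varepsilon$ and its image $\eta=f_d(\varepsilon)$ are finite.

Let $d\ge3$. Then $x^d+px-\eta(px+1)=(x-\varepsilon)^d$. As $d-1\ge2$, the coefficient of $x^{d-1}$ gives $\varepsilon=0$. The coefficient of $x$ then gives $\eta=1$ and the constant term gives $\eta=0$. So there is no totally ramified point.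

Let $d=2$. Then
\[
f_2'=\frac{(2x+2)(2x+1)-2(x^2+2x)}{(2x+1)^2}=\frac{2(x^2+x+1)}{(2x+1)^2},
\]
so $O$ is contained in the set $\{\omega,\omega^2\}$ of primitive cube roots of unity. For either choice of $\omega$, the relation $\omega^2=-1-\omega$ gives
\[
f_2(\omega)=\frac{\omega^2+2\omega}{2\omega+1}=\frac{\omega-1}{\omega-\omega^2}=-\frac1\omega=-\omega^2\notin\{\omega,\omega^2\}.
\]
So $f_2(O)=O$ is impossible for nonempty $O$.
\end{proof}

\section{Places of function fields}\label{sec:places}

Let $M$ be a finite extension of $k(x)$. A \emph{place} $v$ of $M$ is given by a surjective valuation $\operatorname{ord}_v\colon M^*\to\mathbb{Z}$ that is trivial on $k^*$. Its residue field $\kappa(v)$ is finite over $k$. Put $\deg v=[\kappa(v):k]$ and $|h|_v=\exp(-\deg(v)\operatorname{ord}_v(h))$. We use three textbook facts.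

\begin{enumerate}
\item[(F1)] \emph{Product formula.} For $h\in M^*$ we have $|h|_v=1$ for all but finitely many $v$, and $\prod_v|h|_v=1$. An element of $M$ without poles is algebraic over $k$.
\item[(F2)] \emph{Places and embeddings.} Let $M_v$ be the completion and $\overline{M_v}$ an algebraic closure. The absolute value $|\cdot|_v$ extends uniquely to $\overline{M_v}$, so $\Gamma_v=\operatorname{Gal}(\overline{M_v}/M_v)$ acts by isometries. Let $M'/M$ be finite. For a place $w\mid v$ of $M'$ we normalize $|\cdot|_w$ so that it extends $|\cdot|_v$. Each of the $[M':M]$ embeddings $\tau\colon M'\to\overline{M_v}$ over $M$ defines a place $w\mid v$ by $|y|_w=|\tau(y)|_v$, and every place above $v$ arises in this way. The embeddings that define a given $w$ form one $\Gamma_v$-orbit, with $[M'_w:M_v]=e(w/v)\,[\kappa(w):\kappa(v)]$ elements, where $e(w/v)$ is the ramification index.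
\item[(F3)] \emph{Rational function fields.} For $b\in\mathbb{P}^1(\bar k)$ the order of vanishing at $b$ is a place of $k(x)$ with residue field $k(b)$; it takes the value $1$ on the minimal polynomial of $b$, or on $1/x$ if $b=\infty$. Every place arises in this way, and two points give the same place exactly when they are conjugate over $k$.
\end{enumerate}

We speak of \emph{the place $b$ of $K_m$}, given by the specialization $x_m\mapsto b$. For $\varphi\in k(x)^*$, the element $\varphi(x_m)=\varphi(f(x_{m+1}))$ vanishes at $x_{m+1}=b$ to order $e_f(b)$ times the order of $\varphi$ at $f(b)$. Hence the place $b$ of $K_{m+1}$ lies over the place $f(b)$ of $K_m$, with ramification index $e_f(b)$. Compatible places in the tower are therefore backward paths for $f$, and Definition~\ref{def:large} says that over each place of $K_0$ there is a place of $K_m$ whose residue degree is a fixed proportion of $[K_m:K_0]=d^m$.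

\section{A model case}\label{sec:model}

Let $k=\mathbb{Q}$, let $f=f_2$ be the function of Theorem~\ref{thm:main}, and write $K=K_f$ and $t=x_0$. Consider
\[
G(u)=u^2-\frac{u}{t}=u\Bigl(u-\frac1t\Bigr),
\]
and suppose that $Y\subseteq K$ is infinite with $G(Y)=Y$. The only place of $\mathbb{Q}(t)$ at which a coefficient of $G$ has a pole is $t=0$. Let $|\cdot|$ be its absolute value on an algebraic closure $\mathbb{F}$ of $\mathbb{Q}((t))$, let $\Gamma=\operatorname{Gal}(\mathbb{F}/\mathbb{Q}((t)))$, $R=|1/t|>1$, and let $B(a,\rho)$ be the closed disc with center $a$ and radius $\rho$ in $\mathbb{F}$. Put $D=B(0,R)$. We take from Lemmas~\ref{lem:good} and~\ref{lem:sequence} below, whose proofs are short, that there are infinitely many $y\in Y$ whose conjugates over $\mathbb{Q}(t)$ are integral at all places other than $t=0$ and lie in $G^{-4}(D)$ at $t=0$. From this we derive a contradiction.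

\subsection*{The discs}
We have $|G(u)|\le R$ if and only if $|u|\le1$ or $|u-1/t|\le1$. Indeed, if one factor has absolute value at most $1$, the other has absolute value $R$; if both exceed $1$, one of them is at least $R$ because their difference is $1/t$. So $G^{-1}(D)$ is the union of the two \emph{discs of level $1$}, $B(0,1)$ and $B(1/t,1)$. For $w\in D$ the two roots of $G(u)=w$ add up to $1/t$, so one lies in each disc. For $z,z'$ in the same disc of level $1$ we have $G(z)-G(z')=(z-z')(z+z'-1/t)$ with $|z+z'-1/t|=R$. So $G$ maps each disc of level $1$ bijectively onto $D$ and multiplies distances by $R$. Define the discs of level $j\ge2$ as the sets $C_1\cap G^{-1}(C')$ with $C_1$ of level $1$ and $C'$ of level $j-1$. By induction there are $2^j$ of them, they are disjoint discs of radius $R^{1-j}$ with union $G^{-j}(D)$, each lies in a disc of level $j-1$, and each is stable under $\Gamma$.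

\subsection*{Spreading}
Let $E=\{z_1,\dots,z_n\}$ be a union of Galois orbits of elements $y$ as above. Then $h=\prod_{i\ne i'}(z_i-z_{i'})$ is a nonzero element of $\mathbb{Q}(t)$ with no pole outside $t=0$, hence a nonzero polynomial in $1/t$, and so $|h|\ge1$. Let $\nu(C)$ be the proportion of the $z_i$ in the disc $C$, and $p_j=\sum\nu(C)^2$, summed over the discs of level $j$. Then $n^2p_j-n$ ordered pairs $i\neq i'$ lie in a common disc of level $j$. A pair that lies in a common disc for exactly $j$ of the levels $1,\dots,4$ has distance at most $R^{1-j}$. Therefore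
\[
0\le\log_R|h|\le n(n-1)-\sum_{j=1}^4(n^2p_j-n),\qquad\text{that is,}\qquad \sum_{j=1}^4p_j\le1+\frac3n .
\]
The Cauchy--Schwarz inequality gives $p_j\ge2^{-j}$. Hence $p_2\le 1-\frac12-\frac18-\frac1{16}+\frac3n=\frac5{16}+\frac3n$, which is less than $\frac13$ for $n>144$.

\subsection*{Concentration}
We have $f^{-1}(0)=\{0,-2\}$. Put $b_1=-2$ and choose $b_{m+1}\in\bar{\mathbb{Q}}$ with $f(b_{m+1})=b_m$, that is, a root of
\[
x^2+2(1-b_m)x-b_m .
\]
Let $\operatorname{ord}$ be an extension of the $2$-adic valuation with $\operatorname{ord}(2)=1$, and suppose $0<\operatorname{ord}(b_m)\le1$. If a root had valuation less than $\frac12\operatorname{ord}(b_m)$, the term $x^2$ would have strictly smaller valuation than the other two. The valuations of the two roots add up to $\operatorname{ord}(b_m)$, so both equal $\frac12\operatorname{ord}(b_m)$. Thus $\operatorname{ord}(b_m)=2^{1-m}$, and $[\mathbb{Q}(b_m):\mathbb{Q}]\geq2^{m-1}$. Now let $y\in K_m$ with $m\ge1$. The place $b_m$ of $K_m$ lies over $t=0$, so by (F2) at least $2^{m-1}$ of the $2^m$ embeddings $K_m\to\mathbb{F}$ over $\mathbb{Q}(t)$ form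 one $\Gamma$-orbit. If the conjugates of $y$ lie in $G^{-2}(D)$, these embeddings send $y$ into a single disc of level $2$, because these discs are $\Gamma$-stable. Each conjugate of $y$ is the image of $y$ under the same number of embeddings, so that disc contains at least half of the conjugates.

\subsection*{Collision}
There are infinitely many Galois orbits of elements $y$ as above and four discs of level $2$. So one disc $C$ contains at least half of the points of each of infinitely many orbits. Let $E$ be a union of $145$ of them. Then $n>144$ and $\nu(C)\ge\frac12$, so $p_2\ge\nu(C)^2+\frac13(1-\nu(C))^2\ge\frac14+\frac1{12}=\frac13$, the middle expression being increasing in $\nu(C)\ge\frac14$. This contradicts the bound $p_2<\frac13$.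

\medskip
Four things change in general. The discs map onto $D$ with different degrees, so the uniform distribution is replaced by a measure $\mu_N$. The discs need not be $\Gamma$-stable, so we must show that whole $\Gamma$-orbits of discs have small measure (Lemma~\ref{lem:smallorbits}). There may be several bad places, so the sum $\sum_j(p_j-2^{-j})$ is replaced by a nonnegative energy at each of them (Lemma~\ref{lem:energy}). Finally, the polynomial is monic with fixed point $0$ only over a finite extension of $K$, which is why Proposition~\ref{prop:A} is stated and proved for all finite extensions at once.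

\section{The tree of preimage discs}\label{sec:tree}

Let $\mathbb{F}$ be an algebraically closed field with a nontrivial nonarchimedean absolute value. Its value group $|\mathbb{F}^*|$ is divisible and its residue field is algebraically closed, hence infinite. A \emph{disc} is a closed disc $B(a,\rho)$ with $\rho\in|\mathbb{F}^*|$. Every point of a disc is a center, and the radius $\operatorname{rad}(C)$ of a disc $C$ is the largest distance between two of its points. Two discs are nested or disjoint. If $C$ and $C'$ are disjoint, then $|z-z'|$ is constant on $C\times C'$ and larger than both radii; we call it $\operatorname{dist}(C,C')$.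

\subsection*{Polynomials on discs}

\begin{lemma}\label{lem:roots}
Let $\psi=\sum c_it^i\in\mathbb{F}[t]$ be nonzero and $\rho\in|\mathbb{F}^*|$. The number of roots of $\psi$ in $B(0,\rho)$, with multiplicity, is the largest $i$ for which $|c_i|\rho^i$ is maximal.
\end{lemma}

\begin{proof}
Rescaling $t$ we may assume $\rho=1$. Up to a nonzero constant, $\psi$ is the product of the factors $t-t_j$ for the roots with $|t_j|\le1$ and $1-t/t_j$ for the roots with $|t_j|>1$. This product has coefficients of absolute value at most $1$, and its reduction to the residue field is the monic polynomial $\prod_{|t_j|\le1}(t-\bar t_j)$. The degree of the reduction is the largest index of a coefficient of absolute value $1$.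
\end{proof}

Let $\varphi\in\mathbb{F}[x]$ have degree $n\ge1$. For $a\in\mathbb{F}$ write $\varphi=\sum b_i(x-a)^i$ and $s_a(\rho)=\max_{i\ge1}|b_i|\rho^i$. Then $\varphi(B(a,\rho))\subseteq B(\varphi(a),s_a(\rho))$. If $|w-\varphi(a)|\le s_a(\rho)$, Lemma~\ref{lem:roots} applied to $\varphi(a+t)-w$ shows that the number of preimages of $w$ in $B(a,\rho)$, with multiplicity, is the largest $i\ge1$ with $|b_i|\rho^i=s_a(\rho)$. This number is positive and independent of $w$; we call it the \emph{degree} of $\varphi$ on the disc. In particular
\begin{equation}\label{eq:image}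
\varphi(B(a,\rho))=B(\varphi(a),s_a(\rho)).
\end{equation}

\begin{lemma}\label{lem:pieces}
Let $D$ be a disc. Then $\varphi^{-1}(D)$ is a finite disjoint union of discs $C$, called \emph{pieces}, with $\varphi(C)=D$, and the degrees of $\varphi$ on the pieces add up to $n$. The piece containing $a$ is the unique disc around $a$ with image $D$, and it contains every disc around $a$ whose image lies in $D$.
\end{lemma}

\begin{proof}
Let $r=\operatorname{rad}(D)$ and $a\in\varphi^{-1}(D)$. The function $s_a$ is continuous and strictly increasing from $0$ to $\infty$, so there is a unique $\rho_a$ with $s_a(\rho_a)=r$. As $|b_i|\rho_a^i=r$ for some $i\geq1$, divisibility gives $\rho_a\in|\mathbb{F}^*|$. By \eqref{eq:image}, $B(a,\rho)$ has image $D$ if and only if $\rho=\rho_a$, and image contained in $D$ if and only if $\rho\le\rho_a$. Put $C_a=B(a,\rho_a)$. If $a'\in C_a$, then $C_a$ is a disc around $a'$ with image $D$, so $C_{a'}=C_a$. Hence the discs $C_a$ are equal or disjoint, and their union is $\varphi^{-1}(D)$. A fixed $w\in D$ has $n$ preimages with multiplicity, and each piece contains as many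 of them as its degree, which is at least $1$.
\end{proof}

\subsection*{The tree}
Let
\[
G=x^\ell+a_{\ell-1}x^{\ell-1}+\dots+a_1x\in\mathbb{F}[x],\quad \ell\ge2,\qquad R=\max\bigl(1,\max_i|a_i|^{1/(\ell-i)}\bigr),\qquad D=B(0,R).
\]
If $|z|>R$, then $|a_iz^i|\le R^{\ell-i}|z|^i<|z|^\ell$ for $i<\ell$, so
\begin{equation}\label{eq:escape}
|z|>R\quad\Longrightarrow\quad|G(z)|=|z|^\ell>R .
\end{equation}
This is the property of polynomials on which everything rests. It gives $G^{-1}(D)\subseteq D$, hence $G^{-N'}(D)\subseteq G^{-N}(D)$ for $N'\ge N$. If $R=1$, then $G(D)=D$ by \eqref{eq:image}, $D$ is the only piece of $G^{-1}(D)$, and there is no tree. \emph{For the rest of this section and in Section~\ref{sec:energy} we assume $R>1$.}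

For $N\ge0$ let $T_N$ be the set of pieces of $(G^N)^{-1}(D)$, so $T_0=\{D\}$. For $C\in T_N$ let $\deg C$ be the degree of $G^N$ on $C$ and $\mu_N(C)=\deg C/\ell^N$. By Lemma~\ref{lem:pieces}, $\mu_N$ is a probability measure on the finite set $T_N$ with $\mu_N(C)>0$ for all $C$. It is the distribution of the $\ell^N$ preimages of any point of $D$.

\begin{lemma}\label{lem:tree}
Let $0\le j\le N$.
\begin{enumerate}
\item[(a)] $|T_1|\ge2$.
\item[(b)] Each $C\in T_N$ lies in a unique $\pi_j(C)\in T_j$, and $G^j(C)\in T_{N-j}$.
\item[(c)] The map $T_N\to T_j\times T_{N-j}$, $C\mapsto(\pi_j(C),G^j(C))$, carries $\mu_N$ to $\mu_j\times\mu_{N-j}$. In particular $\pi_j$ carries $\mu_N$ to $\mu_j$, and $\mu_N(\Omega)\le\mu_{N-j}(G^j(\Omega))$ for $\Omega\subseteq T_N$.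
\item[(d)] $\mu_N(C)\le\bigl(\frac{\ell-1}{\ell}\bigr)^N$ for all $C\in T_N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\rho$ be the largest absolute value of a root of $G$. Up to sign, $a_i$ is the elementary symmetric function of degree $\ell-i$ of the roots, so $|a_i|\le\rho^{\ell-i}$ and $R\le\max(1,\rho)$. As $R>1$, this gives $R\le\rho$, and $\rho\le R$ by \eqref{eq:escape}. So $G^{-1}(D)$ contains $0$ and a root $\zeta$ with $|\zeta|=R$. A disc containing both contains $D$, and $G(D)$ has radius at least $R^\ell>R$ by \eqref{eq:image}. So $0$ and $\zeta$ lie in different pieces.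

(b) By \eqref{eq:image}, $G^j(C)$ is a disc, and $G^{N-j}$ maps it onto $D$. So $G^j(C)\in T_{N-j}$ by the uniqueness in Lemma~\ref{lem:pieces}. In particular $G^j(C)\subseteq D$, so by the last assertion of that lemma $C$ lies in a piece of $(G^j)^{-1}(D)$.

(c) Fix $w\in D$, $C_1\in T_j$ and $C_2\in T_{N-j}$. Write $G^{N-j}(x)-w=\prod_i(x-w_i)$, so that $G^N(x)-w=\prod_i(G^j(x)-w_i)$. Exactly $\deg C_2$ of the $w_i$ lie in $C_2\subseteq D$, and for each of them $G^j(x)-w_i$ has $\deg C_1$ roots in $C_1$. A root $z$ of $G^j(x)-w_i$ lying in $C\in T_N$ has $z\in\pi_j(C)$ and $w_i\in G^j(C)$, so it is among the $\deg C_1\deg C_2$ roots just counted if and only if $\pi_j(C)=C_1$ and $G^j(C)=C_2$. Thus the degrees of these $C$ add up to $\deg C_1\deg C_2$. Divide by $\ell^N$. The two consequences follow by taking marginals.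

(d) By (a), every disc in $T_1$ has degree at most $\ell-1$. By (c), $\mu_N(C)\le\mu_1(\pi_1(C))\,\mu_{N-1}(G(C))$. Use induction on $N$.
\end{proof}

By (d) single discs have small measure. We need this for Galois orbits of discs. Part (c) says that for a $\mu_N$-random $C$ the discs $\pi_h(C),\pi_h(G^h(C)),\pi_h(G^{2h}(C)),\dots$ are independent with distribution $\mu_h$. The fixed point $0$ supplies a Galois-stable disc $C_h\in T_h$ of small positive measure. If this itinerary visits $C_h$, all conjugates of $C$ visit it at the same time, which is an unlikely event; and it is also unlikely that a long itinerary never visits $C_h$. Apart from the choice of the root $0$ in (a), this is where $G(0)=0$ is used.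

\begin{lemma}\label{lem:smallorbits}
Let a group $\Gamma$ act on $\mathbb{F}$ by isometric field automorphisms that fix the coefficients of $G$. Then $\Gamma$ acts on each $T_N$, and for every $\delta>0$ there is $N\ge1$ such that $\mu_N(\Omega)<\delta$ for every $\Gamma$-orbit $\Omega\subseteq T_N$.
\end{lemma}

\begin{proof}
For $\gamma\in\Gamma$ and $C\in T_N$, the set $\gamma C$ is a disc with $G^N(\gamma C)=\gamma D=D$, so $\gamma C\in T_N$. Choose $h\ge1$ with $(\frac{\ell-1}{\ell})^h<\delta$ and let $C_h\in T_h$ be the disc containing $0$. It is $\Gamma$-stable, and $0<\mu_h(C_h)<\delta$ by Lemma~\ref{lem:tree}(d). Let $N\ge h$ and let $\Omega\subseteq T_N$ be an orbit.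

Suppose first that $G^j(C)\subseteq C_h$ for some $C\in\Omega$ and some $j\le N-h$. Then $G^j(\gamma C)=\gamma G^j(C)\subseteq C_h$ for all $\gamma$, so $G^j(\Omega)$ lies in the fiber of $\pi_h\colon T_{N-j}\to T_h$ over $C_h$. By Lemma~\ref{lem:tree}(c), $\mu_N(\Omega)\le\mu_{N-j}(G^j(\Omega))\le\mu_h(C_h)<\delta$.

Otherwise $\Omega\subseteq W_{N,I}$ with $I=\lfloor N/h\rfloor$, where for $Ih\le N$
\[
W_{N,I}=\{C\in T_N:\ G^{ih}(C)\not\subseteq C_h\ \text{ for }0\le i<I\}.
\]
For $I\ge1$ the set $W_{N,I}$ is the preimage of $(T_h\setminus\{C_h\})\times W_{N-h,I-1}$ under $C\mapsto(\pi_h(C),G^h(C))$, and $W_{N,0}=T_N$. By Lemma~\ref{lem:tree}(c) and induction, $\mu_N(W_{N,I})=(1-\mu_h(C_h))^I$. This is less than $\delta$ for large $N$.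
\end{proof}

\section{Energy}\label{sec:energy}

The product formula will bound an average of $\log|z-z'|$ over pairs of conjugates from below. We therefore ask how large this average can be for points in $G^{-N}(D)$. For $C,C'\in T_N$ put
\[
A(C,C')=\begin{cases}\log\operatorname{dist}(C,C') &\text{if } C\ne C',\\ \log\operatorname{rad}(C)&\text{if } C=C'.\end{cases}
\]
Then $A$ is symmetric, $\log|z-z'|\le A(C,C')$ for distinct $z\in C$, $z'\in C'$, and $A\le\log R$ because all pieces lie in $D$. The measure $\mu_N$ is singled out by the fact that its potential is constant and, since $G$ is monic, almost zero.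

\begin{lemma}\label{lem:potential}
For every $C\in T_N$ we have $\sum_{C'\in T_N}\mu_N(C')A(C,C')=\ell^{-N}\log R$.
\end{lemma}

\begin{proof}
Fix $w\in D$ and let $z_1,\dots,z_{\ell^N}$ be the roots of the monic polynomial $G^N(x)-w$; exactly $\deg C'$ of them lie in $C'$. For $z\in C$,
\[
|G^N(z)-w|=\prod_i|z-z_i|\le\exp\Bigl(\sum_{C'}\deg C'\cdot A(C,C')\Bigr).
\]
The factors with $z_i\notin C$ attain their bound for all $z\in C$. Since the residue field is infinite, there is $z\in C$ with $|z-z_i|=\operatorname{rad}(C)$ for all $z_i\in C$, and for this $z$ equality holds. So the right side is the maximum of $|G^N-w|$ on $C$. As $G^N(C)=D$ and $w\in D$, this maximum is $R$. Take logarithms and divide by $\ell^N$.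
\end{proof}

For $\sigma\colon T_N\to\mathbb{R}$ with $\sum_C\sigma(C)=0$ define the \emph{energy}
\[
\mathcal{E}_N(\sigma)=-\sum_{C,C'\in T_N}\sigma(C)\sigma(C')A(C,C').
\]
For a subset $\mathcal{C}\subseteq T_N$ write $\sigma(\mathcal{C})=\sum_{C\in\mathcal{C}}\sigma(C)$. Part (a) of the next lemma says that $\mu_N$ maximizes the average of $A$. The maximum tends to $0$ as $N$ grows, so we shall get good bounds only at deep levels $N'$; part (b) transfers them to a fixed level with a constant that does not depend on $N'$.

\begin{lemma}\label{lem:energy}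
\begin{enumerate}
\item[(a)] $\mathcal{E}_N(\sigma)\ge0$, and for every probability measure $\nu$ on $T_N$,
\[
\sum_{C,C'}\nu(C)\nu(C')A(C,C')=\ell^{-N}\log R-\mathcal{E}_N(\nu-\mu_N).
\]
\item[(b)] For $N\ge1$ and $C\in T_N$ there is $c_C>0$ such that $\mathcal{E}_{N'}(\sigma')\ge c_C\,\sigma'(\pi_N^{-1}(C))^2$ for all $N'\ge N$ and all $\sigma'\colon T_{N'}\to\mathbb{R}$ with sum $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $\log R-A(C,C')$ is the length of the set of $s\le\log R$ with $A(C,C')\le s$. Fix $s$. If $A(C,C')\le s$, then $A(C,C)\le s$ and $A(C',C')\le s$. On the set of $C$ with $A(C,C)\le s$, the relation $A(C,C')\le s$ is reflexive and symmetric, and it is transitive by the ultrametric inequality. Let $\mathcal{P}_s$ be the set of its classes. Since $\sigma$ has sum $0$,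
\begin{equation}\label{eq:layers}
\mathcal{E}_N(\sigma)=\sum_{C,C'}\sigma(C)\sigma(C')\bigl(\log R-A(C,C')\bigr)=\int_{-\infty}^{\log R}\sum_{\mathcal{C}\in\mathcal{P}_s}\sigma(\mathcal{C})^2\,ds\ \ge0 .
\end{equation}
For the formula write $\nu=\mu_N+\sigma$ and expand. By Lemma~\ref{lem:potential} the term quadratic in $\mu_N$ is $\ell^{-N}\log R$, and each mixed term is $\ell^{-N}\log R\sum_C\sigma(C)=0$.

(b) By Lemma~\ref{lem:tree}(a),(c), $T_N$ has at least two elements. Let $\rho=\operatorname{rad}(C)$ and let $\rho^+$ be the least distance from $C$ to another disc of $T_N$, so $\rho<\rho^+\le R$. Let $\log\rho\le s<\log\rho^+$. If $C_1',C_2'\in T_{N'}$ lie in $C$, then $A(C_1',C_2')\le\log\rho\le s$. If $C_1'\subseteq C$ and $C_2'\not\subseteq C$, then $C_2'$ lies in another disc of $T_N$, so $A(C_1',C_2')\ge\log\rho^+>s$. Hence $\pi_N^{-1}(C)$ is a class of $\mathcal{P}_s$ at level $N'$, and \eqref{eq:layers} gives the claim with $c_C=\log(\rho^+/\rho)$.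
\end{proof}

\begin{remark}
In the model case the classes for $(1-j)\log R\le s<(2-j)\log R$, $1\le j\le N$, correspond to the discs of level $j$. So \eqref{eq:layers} reads $\mathcal{E}_N(\nu-\mu_N)=\log R\sum_{j=1}^N\sum_{C\in T_j}(\nu(C)-2^{-j})^2=\log R\sum_{j=1}^N(p_j-2^{-j})$.
\end{remark}

\section{Proof of Proposition~\ref{prop:A}}\label{sec:propA}

Assume that $f$ has large orbits over $k$, and write $K=K_f$. Let $F/K$ be finite, let $g\in F[x]$ have degree $\ell\ge2$, and suppose that $X\subseteq F$ is infinite with $g(X)=X$. We derive a contradiction.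

\subsection*{Normalization}
Let $a$ be the leading coefficient of $g$. Choose $\lambda$ and $z_0$, algebraic over $F$, with $\lambda^{\ell-1}=a$ and $g(z_0)=z_0$, and put $L=F(\lambda,z_0)$, a finite extension of $K$. Let
\[
G(u)=\lambda\bigl(g(u/\lambda+z_0)-z_0\bigr),\qquad Y=\lambda(X-z_0).
\]
Then $G$ has degree $\ell$ and leading coefficient $\lambda a\lambda^{-\ell}=1$, $G(0)=0$, and $G(\lambda(x-z_0))=\lambda(g(x)-z_0)$. So $Y\subseteq L$ is infinite and $G(Y)=Y$. Write $G=x^\ell+\sum_{i=1}^{\ell-1}a_ix^i$.

Write $L=K(\theta)$ and $q=[L:K]$. Choose $n$ such that the minimal polynomial $\Theta$ of $\theta$ over $K$ has coefficients in $K_n$ and the $a_i$ lie in $K_n(\theta)$. The sequence $(x_{n+j})_{j\ge0}$ has the same properties as $(x_j)$ and generates the same field $K$, so we may assume $n=0$. Put $M_m=K_m(\theta)$ and $M=M_0$. Then $G\in M[x]$ and $L=\bigcup_mM_m$. The polynomial $\Theta\in K_0[x]$ is irreducible over $K$, hence over each $K_m$. So $[M_m:K_m]=q$ and $[M_m:M]=qd^m/q=d^m$. We know the places of the fields $K_m$, and the irreducibility of $\Theta$ lets us combine them freely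 with places of $M$.

\begin{lemma}\label{lem:common}
Let $m'\ge m$. If a place $w$ of $M_m$ and a place $u'$ of $K_{m'}$ lie above the same place $u$ of $K_m$, then some place of $M_{m'}$ lies above both.
\end{lemma}

\begin{proof}
By (F2) there are embeddings $\sigma$ of $M_m$ and $\sigma'$ of $K_{m'}$ over $K_m$ into an algebraic closure of $K_{m,u}$ that define $w$ and $u'$. As $\Theta\in K_m[x]$ is the minimal polynomial of $\theta$ over $K_{m'}$ and $\Theta(\sigma(\theta))=0$, the embedding $\sigma'$ extends to $M_{m'}=K_{m'}(\theta)$ by $\theta\mapsto\sigma(\theta)$. The extension restricts to $\sigma$ on $M_m=K_m(\theta)$, so the place that it defines lies above $w$ and $u'$.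
\end{proof}

For a place $v$ of $M$ take $\mathbb{F}=\overline{M_v}$ in Section~\ref{sec:tree}, and write $R_v$ and $D_v=B(0,R_v)$. Let $S$ be the finite set of places with $R_v>1$, that is, of poles of the $a_i$. For $v\in S$ we have the objects $T_{v,N}$, $\mu_{v,N}$, $\mathcal{E}_{v,N}$. Fix an algebraic closure $\overline M\supseteq L$ and, for each $v$, an $M$-embedding $\overline M\to\overline{M_v}$. If $E\subseteq\overline M$ is finite and stable under $\operatorname{Gal}(\overline M/M)$, its image $E_v\subseteq\overline{M_v}$ does not depend on the embedding. For $y\in L$ let $O(y)$ be its Galois orbit over $M$. If $y\in M_m$, then $O(y)_v$ is the set of values $\tau(y)$, where $\tau$ runs over the $M$-embeddings $M_m\to\overline{M_v}$, and each value is taken equally often.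

\subsection*{Places outside $S$}
At such a place, \eqref{eq:escape} shows that a backward path of a nonintegral point extracts $\ell$-th roots of its absolute value forever. This is impossible under a discrete valuation. The field $L$ has infinite degree over $M$, so the point is to find enough discrete valuations on it.

\begin{lemma}\label{lem:discrete}
For every place $w_0$ of $M_m$, the absolute value $|\cdot|_{w_0}$ extends to an absolute value on $L$ with $\log|L^*|$ discrete in $\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $w_0$ lie over the place $b_0$ of $K_m$. Since $f$ has no exceptional point, Lemma~\ref{lem:backward}(b) gives a backward path $(b_j)$ with $e_f(b_j)=1$ for large $j$. Let $u_j$ be the place $b_j$ of $K_{m+j}$. Then $u_j\mid u_{j-1}$, and $e(u_j/u_0)=\prod_{i=1}^je_f(b_i)$ is bounded. By Lemma~\ref{lem:common} choose successively places $w_j$ of $M_{m+j}$ above $u_j$ and $w_{j-1}$. Then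
\[
e(w_j/w_0)\le e(w_j/u_0)=e(w_j/u_j)\,e(u_j/u_0)\le q\,e(u_j/u_0)
\]
is bounded. It is also nondecreasing, hence eventually equal to some $e$. The absolute values of the $w_j$, normalized to extend $|\cdot|_{w_0}$, combine to an absolute value on $L$ with $\log|L^*|=\frac1e\log|M_m^*|_{w_0}$.
\end{proof}

\begin{lemma}\label{lem:good}
Let $y\in Y\cap M_m$, $v\notin S$, and let $w\mid v$ be a place of $M_m$. Then $|y|_w\le1$. Consequently $O(y)_v\subseteq B(0,1)$ for all $y\in Y$ and $v\notin S$.
\end{lemma}

\begin{proof}
Extend $|\cdot|_w$ to $L$ as in Lemma~\ref{lem:discrete}, and let $y=y_0,y_1,\dots$ be a backward path for $G$ in $Y$. All $|a_i|\le1$, so $|z|\le1$ implies $|G(z)|\le1$, and $|z|>1$ implies $|G(z)|=|z|^\ell$. If $|y_0|>1$, then by induction $|y_i|>1$ and $\log|y_i|=\ell^{-i}\log|y_0|$. These numbers are positive and tend to $0$, against discreteness. The consequence follows from (F2).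
\end{proof}

Both lemmas fail if exceptional points are allowed. For $f=x^2$, the place $x_0=0$ has a unique extension to $K$, with $|x_m|=|x_0|^{1/2^m}$, and $G=u^2$ maps $\{1/x_m:m\in\mathbb{Z}\}$ onto itself.

\subsection*{Places in $S$: spreading}
First we find elements of $Y$ whose conjugates lie deep in the trees.

\begin{lemma}\label{lem:sequence}
There is a sequence of distinct $y_i\in Y$ such that for every $N$ and all large $i$ we have $O(y_i)_v\subseteq G^{-N}(D_v)$ for all $v\in S$.
\end{lemma}

\begin{proof}
Suppose first that all elements of $Y$ are periodic under $G$, and take any sequence of distinct elements. Since $G\in M[x]$, the points of $O(y_i)_v$ are periodic. By \eqref{eq:escape}, the iterates of a point outside $D_v$ have absolute value tending to $\infty$. So a periodic point lies in $D_v$ with all its iterates, and hence in $G^{-N}(D_v)$ for all $N$.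

Otherwise let $y_0\in Y$ be nonperiodic and let $(y_i)$ be a backward path in $Y$. Its entries are distinct by Lemma~\ref{lem:path}. Every point of $O(y_i)_v$ has the form $\tau(y_i)$ for an $M$-embedding $\tau\colon L\to\overline{M_v}$. By \eqref{eq:escape}, if $|\tau(y_i)|_v>R_v$ then $|\tau(y_j)|_v>R_v$ for all $j\le i$ and $|\tau(y_0)|_v=|\tau(y_i)|_v^{\ell^i}>R_v^{\ell^i}$. As $v\in S$ and $\tau$ vary, $|\tau(y_0)|_v$ takes finitely many values, and $R_v>1$. So there is $i_0$ with $\tau(y_i)\in D_v$ for all $i\ge i_0$, all $v\in S$ and all $\tau$. For $i\ge i_0+N$ we get $G^N(\tau(y_i))=\tau(y_{i-N})\in D_v$.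
\end{proof}

For a finite Galois-stable set $E\neq\emptyset$, a place $v\in S$ and a disc $C\subseteq\overline{M_v}$, let $\nu_{E,v}(C)=|E_v\cap C|/|E|$. If $E_v\subseteq G^{-N}(D_v)$, this is a probability measure on $T_{v,N}$.

\begin{lemma}\label{lem:equi}
Let $E_j\subseteq\overline M$ be finite sets, stable under $\operatorname{Gal}(\overline M/M)$, with $|E_j|\to\infty$. Suppose that $(E_j)_v\subseteq B(0,1)$ for all $v\notin S$, and that for every $N$ and all large $j$ we have $(E_j)_v\subseteq G^{-N}(D_v)$ for all $v\in S$. Then $\nu_{E_j,v}(C)\to\mu_{v,N}(C)$ for all $v\in S$, $N\ge1$ and $C\in T_{v,N}$.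
\end{lemma}

\begin{proof}
Fix $N'\ge N$ and let $j$ be large. Write $E_j=\{z_1,\dots,z_n\}$ and $h=\prod_{i\ne i'}(z_i-z_{i'})$. This element is nonzero and Galois invariant, so $h\in M^*$. For $v\notin S$ we have $|h|_v\le1$. For $v\in S$ let $C_i\in T_{v,N'}$ contain the image of $z_i$, and let $\alpha_v=\max_{C'\in T_{v,N'}}|\log\operatorname{rad}(C')|$, which does not depend on $j$. Adding and subtracting the diagonal terms and using Lemma~\ref{lem:energy}(a), we get
\[
\log|h|_v\le\sum_{i,i'}A(C_i,C_{i'})-\sum_iA(C_i,C_i)\le n^2\Bigl(\ell^{-N'}\log R_v-\mathcal{E}_{v,N'}(\nu_{E_j,v}-\mu_{v,N'})\Bigr)+n\alpha_v .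
\]
The product formula gives $0\le\sum_{v\in S}\log|h|_v$, that is,
\[
\sum_{v\in S}\mathcal{E}_{v,N'}(\nu_{E_j,v}-\mu_{v,N'})\le\ell^{-N'}\sum_{v\in S}\log R_v+\frac1n\sum_{v\in S}\alpha_v .
\]
All terms on the left are nonnegative, so each is bounded by the right side. For $C\in T_{v,N}$ the set $\pi_N^{-1}(C)$ has mass $\nu_{E_j,v}(C)$ under $\nu_{E_j,v}$ and mass $\mu_{v,N}(C)$ under $\mu_{v,N'}$. By Lemma~\ref{lem:energy}(b),
\[
\limsup_{j\to\infty}\ c_C\bigl(\nu_{E_j,v}(C)-\mu_{v,N}(C)\bigr)^2\le\ell^{-N'}\sum_{v'\in S}\log R_{v'} .
\]
Let $N'\to\infty$.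
\end{proof}

\subsection*{Places in $S$: concentration}
Here the full strength of Definition~\ref{def:large} enters.

\begin{lemma}\label{lem:concentration}
For every place $v$ of $M$ there is $\delta>0$ such that for every $y\in L$ some $\Gamma_v$-orbit in $O(y)_v$ has at least $\delta\,|O(y)|$ points.
\end{lemma}

\begin{proof}
Let $v$ lie over the place $c$ of $K_0$ and put $\delta=\delta_c/q$. Let $y\in M_m$. Choose $b\in f^{-m}(c)$ with $[k(b):k(c)]\ge\delta_cd^m$ and let $u$ be the place $b$ of $K_m$, which lies over $c$. By Lemma~\ref{lem:common} there is a place $w$ of $M_m$ above $u$ and $v$. The completion $M_{m,w}$ contains $K_{m,u}$ and $M_v$, and $[M_v:K_{0,c}]\le q$, so by (F2)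
\[
[M_{m,w}:M_v]\ \ge\ \frac{[K_{m,u}:K_{0,c}]}{[M_v:K_{0,c}]}\ \ge\ \frac{[k(b):k(c)]}{q}\ \ge\ \delta d^m .
\]
Thus at least $\delta d^m$ of the $d^m$ embeddings $\tau\colon M_m\to\overline{M_v}$ over $M$ form one $\Gamma_v$-orbit, and the corresponding values $\tau(y)$ form one $\Gamma_v$-orbit in $O(y)_v$. Each value is taken by exactly $d^m/|O(y)|$ embeddings in all, so this orbit has at least $\delta|O(y)|$ points.
\end{proof}

\subsection*{The set $S$ is empty}
Suppose $v_0\in S$. Let $\delta$ be as in Lemma~\ref{lem:concentration} for $v_0$, and choose $N\geq1$ by Lemma~\ref{lem:smallorbits} such that every $\Gamma_{v_0}$-orbit in $T_{v_0,N}$ has $\mu_{v_0,N}$-measure less than $\delta$. Let $(y_i)$ be as in Lemma~\ref{lem:sequence}. For large $i$ we have $O(y_i)_{v_0}\subseteq G^{-N}(D_{v_0})$. The discs of $T_{v_0,N}$ that meet the orbit of points given by Lemma~\ref{lem:concentration} form one $\Gamma_{v_0}$-orbit $\Omega_i$, and $\nu_{O(y_i),v_0}(\Omega_i)\ge\delta$. As $T_{v_0,N}$ is finite, there is an orbit $\Omega$ with $\Omega_i=\Omega$ for all $i$ in an infinite set $J$.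

The degrees of the $y_i$ over $M$ may be bounded, so we take unions of Galois orbits. The $y_i$ are distinct and each $O(y)$ is finite, so for every $i_1$ the indices $i\in J$ with $i\ge i_1$ give infinitely many different sets $O(y_i)$. Let $E_j$ be a union of $j$ different sets $O(y_i)$ with $i\in J$ so large that $O(y_i)_v\subseteq G^{-j}(D_v)$ for all $v\in S$. Then $|E_j|\ge j$, $(E_j)_v\subseteq G^{-N'}(D_v)$ for $j\ge N'$ and $v\in S$, and $(E_j)_v\subseteq B(0,1)$ for $v\notin S$ by Lemma~\ref{lem:good}. Different Galois orbits are disjoint, so $\nu_{E_j,v_0}(\Omega)$ is a weighted average of numbers that are at least $\delta$. Lemma~\ref{lem:equi} gives $\mu_{v_0,N}(\Omega)\ge\delta$, contrary to the choice of $N$. Hence $S=\emptyset$.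

\subsection*{Descent to a number field}
As $S=\emptyset$, the $a_i$ have no poles on $M$, and by Lemma~\ref{lem:good} an element $y\in Y\cap M_m$ has no poles on $M_m$. By (F1) the $a_i$ and all elements of $Y$ lie in the algebraic closure $k_L$ of $k$ in $L$. The field $k$ is algebraically closed in each $k(x_m)$, hence in $K$. For $\eta\in k_L$ the coefficients of the minimal polynomial of $\eta$ over $K$ are symmetric functions of conjugates of $\eta$ over $k$. They are algebraic over $k$ and lie in $K$, so they lie in $k$, and $[k(\eta):k]\le[L:K]=q$. By the primitive element theorem every finite subextension of $k_L/k$ has degree at most $q$, so $[k_L:k]\le q$ and $k_L$ is a number field. Now $G\in k_L[x]$, and $Y\subseteq k_L$ is infinite with $G(Y)=Y$. This contradicts Lemma~\ref{lem:numberfield} and proves Proposition~\ref{prop:A}. \qed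

\section{Lifts of Frobenius: proof of Proposition~\ref{prop:B}}\label{sec:propB}

Let $f=P/Q$, $d=p^s$ and $\mathfrak p$ be as in Theorem~\ref{thm:general}, and assume that $f$ has no exceptional point. Modulo $\mathfrak p$ the map $f$ is $z\mapsto z^d$, which is injective on $\overline{\mathbb{F}}_p$. So the $d$ preimages of a point are congruent to each other, and the extensions they generate should be ramified above $p$. In Section~\ref{sec:model} we saw this by measuring the $2$-adic distance of $b_m$ from the fixed point $0$. In general we measure the distance from periodic points that lie in a fixed unramified extension.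

\subsection*{Reduction to nonperiodic integral points}
Suppose that $\delta_{c'}$ as in Definition~\ref{def:large} exists for all nonperiodic $c'$, and let $c$ be periodic. By Lemma~\ref{lem:backward}(a) there are $l\ge1$ and a nonperiodic $c'\in f^{-l}(c)$. For $m\ge l$ there is $b\in f^{-(m-l)}(c')\subseteq f^{-m}(c)$ with $[k(b):k(c)]\ge[k(b):k(c')]\ge\delta_{c'}d^{m-l}$. For $m<l$ every $b\in f^{-m}(c)$ has $[k(b):k(c)]\ge1\ge d^{m-l}$. So $\delta_c=d^{-l}\min(1,\delta_{c'})$ works. This is the only use of the hypothesis on exceptional points. From now on $c$ is nonperiodic.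

Let $k_{\mathfrak p}$ be the completion, $\pi$ a uniformizer, and $\operatorname{ord}$ the valuation on an algebraic closure $\overline{k_{\mathfrak p}}$ with $\operatorname{ord}(\pi)=1$. Its values on nonzero elements are rational. If $E'/k_{\mathfrak p}$ is finite with ramification index $\epsilon$, then $\operatorname{ord}(E'^*)=\frac1\epsilon\mathbb{Z}$ and $\epsilon\le[E':k_{\mathfrak p}]$. Call $z\in\overline{k_{\mathfrak p}}$ \emph{integral} if $\operatorname{ord}(z)\ge0$, and write $\bar z\in\overline{\mathbb{F}}_p$ for its reduction. Fix an embedding $\bar k\subseteq\overline{k_{\mathfrak p}}$ over $k$. If $f^m(b)=c$, then $[k(b):k(c)]\ge[k_{\mathfrak p}(b):k_{\mathfrak p}(c)]$, so it suffices to bound local degrees.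

The change of coordinate $x\mapsto1/x$ replaces $f$ by $\tilde f=1/f(1/x)=\tilde P/\tilde Q$ with $\tilde P=x^dQ(1/x)\equiv x^d$ and $\tilde Q=x^dP(1/x)\equiv1\pmod{\mathfrak p}$. So $\tilde f$ satisfies the same hypotheses, and fields of definition and periodicity are preserved. One of $c$ and $1/c$ is integral, so we may assume that $c$ is integral. Put $\alpha=\bar c$.

If $b$ is integral, then $Q(b)$ is a unit, $f(b)$ is integral, and $\overline{f(b)}=\bar b^{\,d}$. If $b\in\mathbb{P}^1(\overline{k_{\mathfrak p}})$ is not integral, then $1/b$ is integral with reduction $0$, so $1/f(b)=\tilde f(1/b)$ has reduction $0$ and $f(b)$ is not integral. Hence every element of $f^{-j}(c)$ is integral with reduction $\alpha_j$, the unique $d^j$-th root of $\alpha$ in $\overline{\mathbb{F}}_p$.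

\subsection*{Periodic centers}
Let $E/k_{\mathfrak p}$ be the finite unramified extension whose residue field is generated by $\alpha$ over that of $k_{\mathfrak p}$, and let $\mathcal{O}_E$ be its valuation ring, with maximal ideal $\pi\mathcal{O}_E$. As $\alpha$ lies in a finite field of characteristic $p$, there is $r\ge1$ with $\alpha^{d^r}=\alpha$.

\begin{lemma}\label{lem:centers}
There are periodic points $\xi_0,\xi_1,\dots\in\mathcal{O}_E$ of $f$ with $\bar\xi_j=\alpha_j$ and $f(\xi_{j+1})=\xi_j$.
\end{lemma}

\begin{proof}
The polynomial $P(z)Q(z')-P(z')Q(z)$ vanishes for $z=z'$, so it equals $(z-z')H(z,z')$ with $H\in\mathcal{O}_{(\mathfrak p)}[z,z']$. Modulo $\pi$ it is $z^d-z'^d=(z-z')^d$, because $d$ is a power of $p$. So $H\equiv(z-z')^{d-1}\pmod\pi$. If $z,z'\in\mathcal{O}_E$ are congruent modulo $\pi$, then $\operatorname{ord}H(z,z')\ge1$, and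
\[
f(z)-f(z')=\frac{(z-z')H(z,z')}{Q(z)Q(z')}
\]
gives $\operatorname{ord}(f(z)-f(z'))\ge\operatorname{ord}(z-z')+1$. The map $f^r$ sends the nonempty complete set $\{z\in\mathcal{O}_E:\bar z=\alpha\}$ to itself, since $\alpha^{d^r}=\alpha$, and it is a contraction there. Let $\xi_0$ be its fixed point. Put $\xi_j=f^{rt-j}(\xi_0)$ for any integer $t$ with $rt\ge j$; this does not depend on $t$. Then $\xi_j\in\mathcal{O}_E$ is periodic and $f(\xi_{j+1})=\xi_j$. Its reduction $\alpha^{d^{rt-j}}$ has $d^j$-th power $\alpha^{d^{rt}}=\alpha$, so it is $\alpha_j$.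
\end{proof}

For $f=x^d$ the centers are $0$ and the roots of unity of order prime to $p$. What matters is that all $\xi_j$ lie in one finite extension $E$, and that the relation $f(\xi_{j+1})=\xi_j$ holds exactly, which determines the constant term in the next computation.

\begin{lemma}\label{lem:onestep}
Let $b\in f^{-j}(c)$ with $b\ne\xi_j$, and let $a=\operatorname{ord}(b-\xi_j)$, so $0<a<\infty$. Then some $b'\in f^{-1}(b)$ has $\operatorname{ord}(b'-\xi_{j+1})\le a/d$. If $a\le1$, this $b'$ has $\operatorname{ord}(b'-\xi_{j+1})=a/d$.
\end{lemma}

\begin{proof}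
We have $a>0$ because $b$ and $\xi_j$ both reduce to $\alpha_j$. Write $b=\xi_j+\gamma$ and $\xi=\xi_{j+1}$, and consider
\[
\Phi(u)=P(\xi+u)-b\,Q(\xi+u)=\sum_{i=0}^d\Phi_iu^i .
\]
In $\mathcal{O}_E[u]$ we have $P(\xi+u)\equiv(\xi+u)^d\equiv\xi^d+u^d$ and $Q(\xi+u)\equiv1\pmod\pi$, again because $d$ is a power of $p$. As $b$ is integral, $\Phi_d$ is a unit and $\operatorname{ord}(\Phi_i)\ge1$ for $0<i<d$. Since $P(\xi)=\xi_jQ(\xi)$, the constant term is $\Phi_0=-\gamma Q(\xi)$, of valuation $a$. The roots $u_1,\dots,u_d$ of $\Phi$ are integral, so $Q(\xi+u_i)$ is a unit and $f(\xi+u_i)=b$. Their product is $\pm\Phi_0/\Phi_d$, so $\sum_i\operatorname{ord}(u_i)=a$, and some root $u$ has $\operatorname{ord}(u)\le a/d$. Put $b'=\xi+u$.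

Let $a\le1$ and suppose $t=\operatorname{ord}(u)<a/d$. Then $\operatorname{ord}(\Phi_du^d)=dt<a=\operatorname{ord}(\Phi_0)$, and $dt<1\le\operatorname{ord}(\Phi_iu^i)$ for $0<i<d$ because $t\ge0$. So one term of $\Phi(u)$ has strictly smaller valuation than all others, and $\Phi(u)\ne0$, a contradiction.
\end{proof}

\subsection*{The degree bound}
Since $c$ is not periodic, $c\ne\xi_0$. By Lemma~\ref{lem:onestep} there is a backward path $b_0=c,b_1,b_2,\dots$ in $\bar k$ such that the numbers $a_j=\operatorname{ord}(b_j-\xi_j)$ are finite and positive, $a_{j+1}\le a_j/d$, and $a_{j+1}=a_j/d$ whenever $a_j\le1$. Choose $j_0$ with $a_{j_0}\le1$ and write $a_{j_0}=n_1/n_2$ with positive integers $n_1,n_2$. Then $a_m=n_1/(n_2d^{\,m-j_0})$ for $m\ge j_0$. Let $\epsilon$ be the ramification index of $E(b_m)/k_{\mathfrak p}$. As $b_m-\xi_m\in E(b_m)$, the number $\epsilon a_m$ is a positive integer, so $\epsilon n_1\ge n_2d^{\,m-j_0}\ge d^{\,m-j_0}$. Using $[E(b_m):k_{\mathfrak p}]\le[E:k_{\mathfrak p}]\,[k_{\mathfrak p}(b_m):k_{\mathfrak p}]$ and $k_{\mathfrak p}(c)\subseteq k_{\mathfrak p}(b_m)$, we obtain for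 $m\ge j_0$
\[
[k_{\mathfrak p}(b_m):k_{\mathfrak p}(c)]\ \ge\ \frac{[E(b_m):k_{\mathfrak p}]}{[E:k_{\mathfrak p}]\,[k_{\mathfrak p}(c):k_{\mathfrak p}]}\ \ge\ \delta_c\,d^m,\qquad \delta_c=\frac{1}{d^{\,j_0}\,n_1\,[E:k_{\mathfrak p}]\,[k_{\mathfrak p}(c):k_{\mathfrak p}]} .
\]
For $m<j_0$ the degree is at least $1\ge d^{\,m-j_0}\ge\delta_cd^m$. Hence $[k(b_m):k(c)]\ge\delta_cd^m$ for all $m\geq0$. This proves Proposition~\ref{prop:B}, and with it Theorems~\ref{thm:main} and~\ref{thm:general}. \qed

\begin{thebibliography}{1}

\bibitem{Pottmeyer}
Lukas Pottmeyer, \emph{Two remarks on Narkiewicz's property (P)}, arXiv:2112.03110 (2021).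

\end{thebibliography}
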